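\title{A counterexample to an acyclicity conjecture for higher inversions of affine permutations}

\begin{abstract}
Let $w$ be an affine permutation of period $n$ and let $k\ge 3$. A consistent set $R$ of $k$-inversions of $w$ orients the packet of every $k$-inversion, and these orientations, together with certain relations that do not depend on $R$, define a directed graph $G_R$ on the $(k-1)$-inversions of $w$. A conjecture posed in work of Billey, Chau and Liu states that $G_R$ is always acyclic. We show that it is false: there is an explicit directed $8$-cycle for $n=8$, $k=4$, and there are counterexamples for all $k\ge4$ and $n\ge k+4$. We also prove that the conjecture holds when $n\le k$ and when $k=3$. The cases $k\ge 4$, $k<n<k+4$ are not decided here.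
\end{abstract}

\section{Introduction}

\subsection{Orders on inversions}\label{ss:motivation}

Let $w$ be a permutation of $\{1,\dots,n\}$. Write $1,2,\dots,n$ in a row and swap adjacent entries until the row is sorted by increasing value of $w$, swapping each inverted pair ($x<y$ with $w(x)>w(y)$) exactly once and no other pair. The order in which the swaps occur is a total order on the inversions of $w$, and each triple $x<y<z$ constrains it. If all three pairs are inverted, the relative order of the three letters goes from $xyz$ to $zyx$, and this happens in one of two ways: the swaps come in the lexicographic order $xy,\,xz,\,yz$ or in the reverse order. If only $xy$ and $xz$ are inverted, then $y$ stays to the left of $z$, so $x$ passes $y$ first. If only $xz$ and $yz$ are inverted, then $z$ passes $y$ before it passes $x$. So some relations between inversions are forced by $w$, and the remaining freedom is recorded by the set $R$ of fully inverted triples whose three swaps come in reverse order. It is natural to ask which sets $R$ occur.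

The same question makes sense one level up, or any number of levels up: order the decreasing subsequences of length $k-1$ so that the $k$ subsequences of each decreasing subsequence of length $k$ appear in lexicographic or in reverse order, and ask which sets $R$ of reversed $k$-subsequences occur. This paper concerns a conjectural sufficient condition on $R$, for affine permutations.

\subsection{The conjecture}\label{ss:defs}

Fix integers $n\ge2$ and $k\ge3$. The group $\widetilde S_n$ of \emph{affine permutations} consists of the bijections $w:\mathbb Z\to\mathbb Z$ with $w(i+n)=w(i)+n$ for all $i$ and $\sum_{i=1}^n w(i)=\binom{n+1}{2}$. We specify $w$ by its window, $w=[w(1),\dots,w(n)]$.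

\medskip\noindent\emph{Inversions and packets.} For $m\ge2$ let $\binom{\mathbb Z}{m}_n$ be the set of $m$-element subsets of $\mathbb Z$ modulo simultaneous translation of all entries by a multiple of $n$. A class is written $[x_1,\dots,x_m]$ with $x_1<\dots<x_m$, and the tuple $(x_1,\dots,x_m)$ is a \emph{lift} of the class. The set of \emph{$m$-inversions} of $w$ is
\[
\mathrm{Inv}_m(w)=\{[x_1,\dots,x_m] : w(x_1)>\dots>w(x_m)\}.
\]
It is well defined because $w$ commutes with translation by $n$, and it is finite (Lemma~\ref{lem:gap}). The \emph{packet} $P(U)$ of $U=[u_1,\dots,u_{m+1}]$ is the set of classes $U\setminus u_i$, $1\le i\le m+1$. Its \emph{lex order} is $U\setminus u_{m+1},\,U\setminus u_m,\,\dots,\,U\setminus u_1$, and its \emph{antilex order} is the reverse. If $U\in\mathrm{Inv}_{m+1}(w)$, then $P(U)\subseteq\mathrm{Inv}_m(w)$.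

\medskip\noindent\emph{Quasi-inversion relations at level $m$.} Let $U=[u_1,\dots,u_{m+1}]\notin\mathrm{Inv}_{m+1}(w)$ and $1\le j\le m$, and suppose that $U\setminus u_j$ and $U\setminus u_{j+1}$ both lie in $\mathrm{Inv}_m(w)$. This gives the relation $U\setminus u_j<U\setminus u_{j+1}$ if $m+1-j$ is even, and $U\setminus u_{j+1}<U\setminus u_j$ if $m+1-j$ is odd. For $m=2$ these are the forced relations of Section~\ref{ss:motivation}: two inversions forming a prefix of $P([x,y,z])$ are ordered lexicographically, $[x,y]<[x,z]$, and two forming a suffix are ordered antilexicographically, $[y,z]<[x,z]$.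

\medskip\noindent\emph{Congruence relations at level $m$.} For $0\le i<m$ let $v_i=v_i^{(n,m)}=(0,\dots,0,n,\dots,n)$, with $i$ zeros followed by $m-i$ copies of $n$; it is added entrywise to a lift. The \emph{congruence poset} $\mathrm{Cr}(n,m)$ on $\binom{\mathbb Z}{m}_n$ is generated by the \emph{elementary} relations
\[
X\le X+v_i\ \text{ if $m-i$ is odd},\qquad X+v_i\le X\ \text{ if $m-i$ is even},
\]
for all $X$ and $0\le i<m$. For $i=0$ the relation is trivial, since $X+v_0=X$ as classes. These relations compare classes whose entries have the same residues modulo $n$. For example, $w=[4,-1]\in\widetilde S_2$ has $\mathrm{Inv}_2(w)=\{[1,2],[1,4],[1,6]\}$, and $[1,2]\le[1,4]\le[1,6]$ in $\mathrm{Cr}(2,2)$.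

\medskip\noindent\emph{The permanent poset.} $\mathcal P_w(n,m)$ is the set $\mathrm{Inv}_m(w)$, ordered by the transitive closure of the quasi-inversion relations at level $m$ and the relations of $\mathrm{Cr}(n,m)$ between elements of $\mathrm{Inv}_m(w)$. We call the relations of these two kinds \emph{permanent relations}. That their closure is antisymmetric is part of Theorem~\ref{thm:small}.

\medskip\noindent\emph{Consistent sets.} $\mathcal C_w(n,k)$ is the set of all $R\subseteq\mathrm{Inv}_k(w)$ such that
\begin{itemize}
\item[(C1)] for every $U\in\mathrm{Inv}_{k+1}(w)$, the set $R\cap P(U)$ is a prefix or a suffix of $P(U)$ in lex order (the empty set and $P(U)$ count as both);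
\item[(C2)] $R$ is an order ideal of $\mathcal P_w(n,k)$: if $Y\le Y'$ and $Y'\in R$, then $Y\in R$.
\end{itemize}

\medskip\noindent\emph{The graph $G_R$.} For $R\subseteq\mathrm{Inv}_k(w)$ let $G_R$ be the directed graph with vertex set $\mathrm{Inv}_{k-1}(w)$ and the following edges.
\begin{itemize}
\item[(a)] For each $Y\in\mathrm{Inv}_k(w)$, with $P(Y)$ listed in lex order as $Z_1,\dots,Z_k$: the edges $Z_i\to Z_{i+1}$ ($1\le i<k$) if $Y\notin R$, and the edges $Z_{i+1}\to Z_i$ if $Y\in R$.
\item[(b)] An edge $X\to X'$ for each quasi-inversion relation $X<X'$ at level $k-1$.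
\item[(c)] An edge $X\to X'$ for each relation $X<X'$ of $\mathrm{Cr}(n,k-1)$ with $X\ne X'$ and $X,X'\in\mathrm{Inv}_{k-1}(w)$.
\end{itemize}
(For $k=2$ the vertex set would be a set of $1$-inversions, which needs separate conventions; this is why $k\ge3$.)

A finite directed graph is acyclic if and only if its vertices can be totally ordered so that all edges point forward. So $G_R$ is acyclic exactly when there is a total order on $\mathrm{Inv}_{k-1}(w)$ that respects the permanent relations and lists $P(Y)$ in antilex order for $Y\in R$ and in lex order for $Y\in\mathrm{Inv}_k(w)\setminus R$. The following conjecture, posed in \cite{BCL}, says that every consistent set arises from such an order.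

\medskip\noindent\textbf{Conjecture.} \emph{Let $w\in\widetilde S_n$. For any $R\in\mathcal C_w(n,k)$, the graph $G_R$ is acyclic.}
\medskip

The next example shows the kind of cycle that each of the two conditions excludes. When the window of $w$ is a permutation of $\{1,\dots,n\}$, every inversion has a lift inside $\{1,\dots,n\}$, and we write $12$ for $[1,2]$, and so on.

\begin{example}\label{ex:short}
Let $n=4$ and $k=3$.

For $w=[4,3,2,1]$ the packet of $1234$ is $123,124,134,234$, so $R=\{124\}$ violates (C1). From $123\notin R$, $134\notin R$ and $124\in R$ we get the cycle $12\to13\to14\to12$.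

For $w=[3,4,2,1]$ we have $\mathrm{Inv}_3(w)=\{134,234\}$, and $U=1234$, $j=1$ gives the relation $134<234$. So $R=\{234\}$ violates (C2). From $134\notin R$, $234\in R$ and the relation $24<14$ (take $U=124$, $j=1$) we get the cycle $14\to34\to24\to14$.
\end{example}

Conditions (C1) and (C2) thus remove the short cycles that one meets first, and it is reasonable to guess that they remove all cycles.

\subsection{Results}

\begin{theorem}\label{thm:eight}
For $n=8$, $k=4$ and $w=[6,5,0,-1,10,9,4,3]\in\widetilde S_8$ there is $R\in\mathcal C_w(8,4)$ such that $G_R$ has a directed cycle.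
\end{theorem}

\begin{theorem}\label{thm:general}
For every $k\ge4$ and every $n\ge k+4$ there are $w\in\widetilde S_n$ and $R\in\mathcal C_w(n,k)$ such that $G_R$ has a directed cycle.
\end{theorem}

\begin{theorem}\label{thm:small}
\begin{itemize}
\item[(i)] For all $w\in\widetilde S_n$ and $m\ge2$ the permanent relations at level $m$ form an acyclic graph. Hence $\mathcal P_w(n,m)$ is a poset, and the edges \emph{(b)}, \emph{(c)} of $G_R$ alone contain no directed cycle.
\item[(ii)] If $n\le k$, then $G_R$ is acyclic for all $w\in\widetilde S_n$ and all $R\in\mathcal C_w(n,k)$.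
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:three}
If $k=3$, then $G_R$ is acyclic for all $n$, all $w\in\widetilde S_n$ and all $R\in\mathcal C_w(n,3)$.
\end{theorem}

So $k=3$ is the only $k$ for which the conjecture holds for all $n$. For $k\ge4$ it holds if $n\le k$ and fails if $n\ge k+4$; the cases $k\ge4$, $k<n<k+4$ are not decided here.

The mechanism behind the counterexamples is the following. A quasi-inversion relation moves one entry of a $k$-inversion, and a congruence relation moves a block of entries by $n$. Suppose that two entries of a $k$-inversion are locked together, so that neither can move alone, and that the locked pair can move by less than $n$. Then $\mathcal P_w(n,k)$ does not compare the $k$-inversions before and after the move, and (C2) says nothing about them. The graph $G_R$, however, lives on $(k-1)$-inversions, where one entry of the pair can be deleted and the other becomes free. With a locked pair at each end of the $k$-inversion this produces a cycle.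

Section~\ref{sec:tools} describes the permanent relations through the gaps between consecutive entries and proves Theorem~\ref{thm:small}(i). Sections~\ref{sec:eight} and~\ref{sec:general} construct the counterexamples. Sections~\ref{sec:small} and~\ref{sec:three} treat $n\le k$ and $k=3$ and can be read in either order.

\section{Gaps and slot moves}\label{sec:tools}

All definitions above make sense for any bijection $w:\mathbb Z\to\mathbb Z$ with $w(i+n)=w(i)+n$; we call such a $w$ \emph{$n$-periodic}. It permutes the residues modulo $n$, so $\sum_{i=1}^n(w(i)-i)$ is a multiple of $n$, and adding a suitable constant to $w$ gives an element of $\widetilde S_n$. Adding a constant changes no inversion. We may therefore work with $n$-periodic bijections and ignore the normalization.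

For integers $x<y$ write $x\triangleright y$ if $w(x)>w(y)$, and $x\ll y$ if $w(x)<w(y)$. Both relations are transitive, and $x\ll x+n$. By transitivity, a tuple $(x_1,\dots,x_m)$ is a lift of an $m$-inversion if and only if $x_j\triangleright x_{j+1}$ for all $j$; we then call the tuple itself an $m$-inversion. Its $j$-th position is \emph{slot} $j$. The \emph{displacement} $D(x)=w(x)-x$ depends only on $x$ modulo $n$.

\begin{lemma}\label{lem:gap}
We have $x\triangleright y$ if and only if $0<y-x<D(x)-D(y)$. Hence $D$ strictly decreases along the entries of an $m$-inversion, these entries have distinct residues modulo $n$, the set $\mathrm{Inv}_m(w)$ is finite, and it is empty for $m>n$.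
\end{lemma}

\begin{proof}
The criterion follows from $w(y)-w(x)=(y-x)-(D(x)-D(y))$. For finiteness, there are $n$ choices for the residue of the first entry, and each difference of consecutive entries is less than $\max D-\min D$.
\end{proof}

The definition of a quasi-inversion relation refers to an auxiliary set $U$. It is easier to use in terms of the two inversions alone. A \emph{slot move} at slot $j$ is a pair of $m$-inversions $X=(x_1,\dots,x_m)$ and $X'$ that differ only in slot $j$, with $x_j\ll x_j'$. Passing from $X$ to $X'$ \emph{raises} slot $j$, and passing from $X'$ to $X$ \emph{lowers} it.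

\begin{lemma}\label{lem:slot}
The quasi-inversion relations at level $m$ are exactly the relations
\begin{equation}\tag{Q}\label{eq:Q}
X<X'\ \text{ if $m+1-j$ is odd},\qquad X'<X\ \text{ if $m+1-j$ is even},
\end{equation}
where $X'$ is obtained from $X$ by raising slot $j$.
\end{lemma}

\begin{proof}
Given a slot move, put $U=X\cup X'$. Then $u_j=x_j\ll x_j'=u_{j+1}$, so $U\notin\mathrm{Inv}_{m+1}(w)$, and $X=U\setminus u_{j+1}$, $X'=U\setminus u_j$. The defining rule gives \eqref{eq:Q}. Conversely, let $U\setminus u_j$ and $U\setminus u_{j+1}$ be $m$-inversions. Every pair of entries of $U$ other than $\{u_j,u_{j+1}\}$ lies in one of them and is inverted. So $U\notin\mathrm{Inv}_{m+1}(w)$ forces $u_j\ll u_{j+1}$, and the two inversions form a slot move at slot $j$.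
\end{proof}

In words: to go up in $\mathcal P_w(n,m)$ one may raise the last slot, lower the one before it, raise the one before that, and so on. This alternation suggests measuring the gaps between consecutive entries with alternating signs. For an $m$-tuple $X$ define the \emph{signed gaps}
\[
g_j(X)=(-1)^{m-j+1}(x_{j+1}-x_j),\qquad 1\le j\le m-1 .
\]
The last gap has sign $+$, the one before it has sign $-$, and so on. The signed gaps do not depend on the lift.

\begin{lemma}\label{lem:cong}
\begin{itemize}
\item[(i)] An elementary congruence relation with $1\le i<m$ increases $g_i$ by $n$ and changes neither the other signed gaps nor the residue of any slot.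
\item[(ii)] Let $X,X'\in\mathrm{Inv}_m(w)$ have the same residue modulo $n$ in each slot, and let $g_j(X)\le g_j(X')$ for all $j$. Then there is a chain of elementary congruence relations from $X$ up to $X'$ inside $\mathrm{Inv}_m(w)$. In particular this holds whenever $X\le X'$ in $\mathrm{Cr}(n,m)$ and $X,X'\in\mathrm{Inv}_m(w)$.
\item[(iii)] An elementary congruence relation between $m$-inversions with $i=1$ or $i=m-1$ is a quasi-inversion relation.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Adding $v_i$ increases $x_{i+1}-x_i$ by $n$ and fixes the other differences. If $m-i$ is odd, then $g_i=x_{i+1}-x_i$ and $X+v_i$ is the larger element. If $m-i$ is even, then $g_i=-(x_{i+1}-x_i)$ and $X$ is the larger element.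

(ii) Each $g_j(X')-g_j(X)$ is a nonnegative multiple of $n$. Starting from $X$, increase the signed gaps one at a time in steps of $n$, keeping $x_1$ fixed, until they equal those of $X'$. The residues do not change, so by Lemma~\ref{lem:gap} a tuple along the way is an inversion if and only if its $j$-th difference lies in the fixed interval $(0,D(x_j)-D(x_{j+1}))$ for all $j$. This holds because the difference lies between $x_{j+1}-x_j$ and $x'_{j+1}-x'_j$. Each step is an elementary relation by the computation in (i), and the last tuple is a lift of $X'$. The final statement follows, since by (i) a relation $X\le X'$ of $\mathrm{Cr}(n,m)$ satisfies the hypotheses.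

(iii) Adding $v_{m-1}$ raises slot $m$ from $x_m$ to $x_m+n$, and both rules give $X<X+v_{m-1}$. The class $X+v_1$ has the lift $(x_1-n,x_2,\dots,x_m)$, obtained from $X$ by lowering slot $1$. Both rules give $X<X+v_1$ if $m$ is even and $X+v_1<X$ if $m$ is odd.
\end{proof}

By (ii), the poset $\mathcal P_w(n,m)$ is generated by slot moves and \emph{elementary} congruence relations between inversions, and an edge of type (c) can be replaced by a path of elementary ones. We use this without further mention. By (iii), slot moves alone generate $\mathcal P_w(n,m)$ when $m\le3$. The first congruence relation that moves two entries against two others is the one with $m=4$, $i=2$.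

\begin{lemma}\label{lem:mono}
If $X<X'$ is a permanent relation at level $m\ge2$ with $X\ne X'$, then $g_j(X)\le g_j(X')$ for all $j$, with strict inequality for at least one $j$.
\end{lemma}

\begin{proof}
For congruence relations this is Lemma~\ref{lem:cong}(i). Raising slot $j$ by $a>0$ adds $a$ to $x_j-x_{j-1}$ and subtracts $a$ from $x_{j+1}-x_j$. So it adds $(-1)^{m-j}a$ to both $g_{j-1}$ and $g_j$, as far as these exist, and at least one of them exists because $m\ge2$. The other gaps are unchanged. The sign $(-1)^{m-j}$ is positive exactly when $m+1-j$ is odd, which is the case in which \eqref{eq:Q} puts the raised tuple higher.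
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}(i)]
The function $\sum_j g_j$ on $\mathrm{Inv}_m(w)$ strictly increases along every permanent relation between distinct elements.
\end{proof}

\section{The counterexample for $n=8$, $k=4$}\label{sec:eight}

Define $w:\mathbb Z\to\mathbb Z$ by
\[
w(1+4s)=6+4s,\quad w(2+4s)=5+4s,\quad w(3+4s)=4s,\quad w(4+4s)=-1+4s\qquad(s\in\mathbb Z).
\]
This is a bijection with $w(i+4)=w(i)+4$. It can be read as the element $[6,5,0,-1]$ of $\widetilde S_4$ (window sum $10=\binom52$) or as the element $[6,5,0,-1,10,9,4,3]$ of $\widetilde S_8$ (window sum $36=\binom92$). The comparison of the two readings explains the counterexample.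

The displacement $D$ equals $5,3,-3,-5$ on the residues $1,2,3,4$ modulo $4$. By Lemma~\ref{lem:gap} there are no $5$-inversions, the entries of a $4$-inversion are congruent to $1,2,3,4$ modulo $4$ in this order, and
\begin{align*}
1+4s\triangleright2+4s'&\iff 0<1+4(s'-s)<2\iff s'=s,\\
2+4s\triangleright3+4s'&\iff 0<1+4(s'-s)<6\iff s'-s\in\{0,1\},\\
3+4s\triangleright4+4s'&\iff 0<1+4(s'-s)<2\iff s'=s.
\end{align*}
So the $4$-inversions are the tuples
\[
Y(s,s')=(1+4s,\ 2+4s,\ 3+4s',\ 4+4s'),\qquad s'-s\in\{0,1\}.
\]
The first two entries are locked together, and so are the last two.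

Let $k=4$, and let $R$ be any set of $4$-inversions with $[1,2,7,8]\notin R$ and $[5,6,7,8]\in R$. The lex order of the packet of $[y_1,y_2,y_3,y_4]$ is $Z_1=y_1y_2y_3$, $Z_2=y_1y_2y_4$, $Z_3=y_1y_3y_4$, $Z_4=y_2y_3y_4$, and by \eqref{eq:Q} with $m=3$ raising slot $1$ or slot $3$ is an edge of type (b). So $G_R$ contains the four edges below; the $w$-values show that all vertices are $3$-inversions and that $1\ll5$ and $8\ll12$.
\begin{center}
\begin{tabular}{lll}
\hline
edge & $w$-values & reason\\
\hline
$[1,2,8]\to[1,7,8]$ & $(6,5,3)\to(6,4,3)$ & $[1,2,7,8]\notin R$: $Z_2\to Z_3$\\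
$[1,7,8]\to[5,7,8]$ & $(6,4,3)\to(10,4,3)$ & slot $1$ raised\\
$[5,7,8]\to[5,6,8]$ & $(10,4,3)\to(10,9,3)$ & $[5,6,7,8]\in R$: $Z_3\to Z_2$\\
$[5,6,8]\to[5,6,12]$ & $(10,9,3)\to(10,9,7)$ & slot $3$ raised\\
\hline
\end{tabular}
\end{center}
The first edge removes $2$, which frees its partner $1$; the second edge moves $1$ to $5$. The third edge brings in the new partner $6$ and removes $7$, which frees $8$; the fourth edge moves $8$ to $12$. The path ends at the translate by $4$ of its starting point.

For $n=4$ the path is a directed cycle. But then $[5,6,7,8]=[1,2,3,4]$ and $[1,2,7,8]=[1,2,3,4]+v_2\le[1,2,3,4]$, so $R$ violates (C2), in agreement with Theorem~\ref{thm:small}(ii). For $n=8$ this congruence relation is gone, and the price is only that the path has to be run twice.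

\begin{proof}[Proof of Theorem~\ref{thm:eight}]
Let $n=8$. Taking $s\in\{0,1\}$ gives
\[
\mathrm{Inv}_4(w)=\{[1,2,3,4],\ [5,6,7,8],\ [1,2,7,8],\ [5,6,11,12]\}.
\]
We claim that $\mathcal P_w(8,4)$ has no relation between distinct elements. A slot move would give two distinct tuples $Y(s,s')$ with three common entries; such tuples share an entry of the first pair and an entry of the second pair, so they have the same $s$ and the same $s'$. An elementary congruence relation with $v_1$ or $v_3$ is a slot move by Lemma~\ref{lem:cong}(iii), and adding $v_2$ changes $s'-s\in\{0,1\}$ by $2$. So (C2) holds for every subset of $\mathrm{Inv}_4(w)$, and (C1) is vacuous because $\mathrm{Inv}_5(w)=\emptyset$.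

Take $R=\{[1,2,3,4],[5,6,7,8]\}\in\mathcal C_w(8,4)$. The four edges of the table are in $G_R$. Translation by $4$ preserves $\triangleright$ and $\ll$, and it preserves $R$ because it interchanges the two elements of $R$. So the translates by $4$ of the four edges are in $G_R$ as well, and we obtain
\begin{align*}
[1,2,8]&\to[1,7,8]\to[5,7,8]\to[5,6,8]\to[5,6,12]\\
&\to[5,11,12]\to[9,11,12]\to[9,10,12]\to[9,10,16]=[1,2,8].
\end{align*}
This is a directed cycle.
\end{proof}

\section{Counterexamples for $k\ge4$ and $n\ge k+4$}\label{sec:general}

To extend the example we keep a locked pair at each end and insert $k-4$ entries in the middle. Each of the four locked entries needs two residue classes, so that it can move by half a period, and each middle entry needs one; this accounts for $n=k+4$. For larger $n$ we must add residue classes that create no new $k$-inversions. Windows of such permutations are awkward to write down, so we describe $w$ by a periodic configuration of points in the plane.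

\begin{lemma}\label{lem:standard}
Let $E$ be a set with a free action of $\mathbb Z$, generated by $T$, with $n$ orbits. Let $\mathrm{pos},\mathrm{val}:E\to\mathbb R$ be injective functions that both increase by $2$ under $T$. Then there are $w\in\widetilde S_n$ and an identification of $E$ with $\mathbb Z$ under which $T$ is translation by $n$, $e<e'$ means $\mathrm{pos}(e)<\mathrm{pos}(e')$, and $w(e)<w(e')$ means $\mathrm{val}(e)<\mathrm{val}(e')$.
\end{lemma}

\begin{proof}
The image of $\mathrm{pos}$ is a union of $n$ two-sided arithmetic progressions, so $E$ ordered by $\mathrm{pos}$ is isomorphic to $\mathbb Z$; let $a:E\to\mathbb Z$ be an order isomorphism. The map $aTa^{-1}$ is an order automorphism of $\mathbb Z$ that moves points up and has $n$ orbits, so it is translation by $n$. The same holds for an order isomorphism $b$ from $E$ ordered by $\mathrm{val}$ to $\mathbb Z$. Then $ba^{-1}$ is $n$-periodic, and adding a constant gives $w\in\widetilde S_n$. Identify $E$ with $\mathbb Z$ by $a$.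
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
\emph{The configuration.} Let $f(1)=0$, $f(i)=i-2$ for $2\le i\le k-1$, and $f(k)=k-3$. Thus $f(i+1)-f(i)$ is $0$ for $i\in\{1,k-1\}$ and $1$ otherwise. The \emph{main points} are the pairs $(i,s)$ with \emph{index} $1\le i\le k$, where $s\in\mathbb Z$ if $i\in\{1,2,k-1,k\}$ and $s\in2\mathbb Z$ if $3\le i\le k-2$. Put
\[
\mathrm{pos}(i,s)=s+\tfrac{i}{k+1},\qquad \mathrm{val}(i,s)=s-2f(i)-\tfrac{i}{k+1},\qquad T(i,s)=(i,s+2).
\]
Since $k\ge4$, the indices $1,2,k-1,k$ are distinct, and there are $8+(k-4)=k+4$ orbits. Choose $n-k-4$ distinct irrational numbers $\tau_r\in(\frac2{k+1},1)$ and add \emph{extra points} $e_{r,t}$, $t\in2\mathbb Z$, with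
\[
\mathrm{pos}(e_{r,t})=t+\tau_r,\qquad \mathrm{val}(e_{r,t})=t+\tau_r-\tfrac2{k+1},\qquad Te_{r,t}=e_{r,t+2}.
\]
The fractional part of $\mathrm{pos}$, and also that of $\mathrm{val}$, determines the index $i$ or the number $r$, so both functions are injective. Let $w\in\widetilde S_n$ be given by Lemma~\ref{lem:standard}. Note that $(i,s)\ll(i,s')$ for $s<s'$, and that adding $v_i$ to an $m$-tuple applies $T$ to its last $m-i$ entries.

\emph{The inversions.} If $e\triangleright e'$, then $\delta=\mathrm{val}-\mathrm{pos}$ satisfies $\delta(e)>\delta(e')$. On main points $\delta(i,s)=-2f(i)-\frac{2i}{k+1}$ is strictly decreasing in $i$, so $(i,s)\triangleright(j,s')$ forces $i<j$. For $i<j$ the conditions on $\mathrm{pos}$ and $\mathrm{val}$ read $-\frac{j-i}{k+1}<s'-s<2(f(j)-f(i))+\frac{j-i}{k+1}$, and $0<\frac{j-i}{k+1}<1$. Hence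
\begin{equation}\label{eq:inv}
(i,s)\triangleright(j,s')\iff 0\le s'-s\le 2\bigl(f(j)-f(i)\bigr)\qquad(i<j).
\end{equation}
On extra points $\delta=-\frac2{k+1}$, which is the value for index $1$ and the maximum of $\delta$. So an extra point can only be the first entry of an inversion, and the later entries are main points with increasing indices in $\{2,\dots,k\}$. In an inversion of length at least $k$ the second entry would have index $2$. But $e_{r,t}\triangleright(2,s')$ means $\tau_r-\frac2{k+1}<s'-t<\tau_r$, and this interval lies in $(0,1)$ and contains no integer. So inversions of length at least $k$ consist of main points with increasing indices. Therefore $\mathrm{Inv}_{k+1}(w)=\emptyset$, and every $k$-inversion has the form $((1,s_1),\dots,(k,s_k))$, where \eqref{eq:inv} gives the two locked pairs: $s_1=s_2$ and $s_{k-1}=s_k$.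

\emph{The consistent set.} Let $R$ be the set of $k$-inversions with $s_1+s_k$ odd; this condition is invariant under $T$. Condition (C1) is vacuous. A slot move between $k$-inversions cannot change slot $1$ or slot $k$, since it would then fix slot $2$ and slot $k-1$ and break $s_1=s_2$ or $s_{k-1}=s_k$. An elementary congruence relation changes each $s_i$ by $0$ or $2$. So every permanent relation preserves the parity of $s_1+s_k$, and (C2) holds.

\emph{One round.} Put $m=k-1$ and
\[
Y(p,q)=\bigl((1,p),(2,p),(3,0),\dots,(k-2,0),(k-1,q),(k,q)\bigr).
\]
By \eqref{eq:inv}, $Y(p,q)$ is a $k$-inversion for $k\ge5$ if $p\in\{-2,-1,0\}$ and $q\in\{0,1,2\}$, and for $k=4$ if $0\le q-p\le2$. It lies in $R$ if and only if $p+q$ is odd. Let $M_i(p,q)$ be $Y(p,q)$ with its $i$-th entry deleted. The lex order of the packet is $M_k,M_{k-1},\dots,M_1$, so $G_R$ has the edges $M_{j+1}(p,q)\to M_j(p,q)$ if $p+q$ is even and $M_j(p,q)\to M_{j+1}(p,q)$ if $p+q$ is odd. By \eqref{eq:Q}, slot $m$ of a vertex may always be raised, while slot $1$ may be raised if $m$ is odd and lowered if $m$ is even. Accordingly let $\eta=+1$ if $k$ is even and $\eta=-1$ if $k$ is odd. Suppose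 that $p+q$ is even and that $Y(p,q)$, $Y(p+\eta,q)$, $Y(p+\eta,q+1)$ are $k$-inversions. Then $G_R$ contains the following path.
\begin{enumerate}
\item $M_3(p,q)\to M_2(p,q)$, since $p+q$ is even.
\item $M_2(p,q)\to M_2(p+\eta,q)$: slot $1$ changes from $(1,p)$ to $(1,p+\eta)$.
\item $M_2(p+\eta,q)\to M_3(p+\eta,q)\to\dots\to M_{k-1}(p+\eta,q)$, since $p+\eta+q$ is odd.
\item $M_{k-1}(p+\eta,q)\to M_{k-1}(p+\eta,q+1)$: slot $m$ is raised from $(k,q)$ to $(k,q+1)$.
\item $M_{k-1}(p+\eta,q+1)\to\dots\to M_3(p+\eta,q+1)$, since $p+\eta+q+1$ is even. For $k=4$ this step is empty.
\end{enumerate}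

\emph{Closing the cycle.} Let $p_0=-2$ if $k$ is even and $p_0=0$ if $k$ is odd. Two rounds give a path from $M_3(p_0,0)$ to $M_3(p_0+2\eta,2)$. All $p$ that occur lie in $\{-2,-1,0\}$ and all $q$ in $\{0,1,2\}$. For $k=4$ the pairs $(p,q)$ are $(-2,0),(-1,0),(-1,1),(0,1),(0,2)$, with $q-p\in\{1,2\}$. So all tuples $Y(p,q)$ used are $k$-inversions.

If $k=4$, then $M_3(0,2)=((1,0),(2,0),(4,2))=TM_3(-2,0)$, so the path is closed.

If $k\ge5$, then $M_3(p,q)$ begins with $(1,p),(2,p)$ and ends with $(k-1,q),(k,q)$, and two edges of type (c) close the path. First, $TM_3(-2,2)=M_3(0,2)+v_2$, so $M_3(-2,2)=M_3(0,2)+v_2$ as classes. If $k$ is even, then $m-2$ is odd and the edge is $M_3(0,2)\to M_3(-2,2)$. If $k$ is odd, then $m-2$ is even and the edge is $M_3(-2,2)\to M_3(0,2)$. In both cases it is $M_3(p_0+2\eta,2)\to M_3(p_0,2)$. Second, $M_3(p_0,2)=M_3(p_0,0)+v_{m-2}$, and $m-(m-2)=2$ is even, so there is an edge $M_3(p_0,2)\to M_3(p_0,0)$.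

In all cases $G_R$ has a closed walk of positive length, hence a directed cycle.
\end{proof}

\section{The case $n\le k$}\label{sec:small}

We prove Theorem~\ref{thm:small}(ii). If $\mathrm{Inv}_k(w)=\emptyset$, then $G_R$ has only edges of types (b) and (c), and part (i) applies. This covers $n<k$. So let $n=k$ and $\mathrm{Inv}_k(w)\ne\emptyset$. The entries of a $k$-inversion then run through all residue classes with strictly decreasing $D$. Call the classes \emph{colors} and number them $1,\dots,k$ so that $D_1>\dots>D_k$. In every inversion the colors increase from left to right. A vertex of $G_R$ has $k-1$ entries, so it misses exactly one color $i$; we say that it has \emph{type} $i$. Condition (C1) is vacuous, and only (C2) will be used.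

The signed gaps are monotone along edges of types (b) and (c), but not along edges of type (a). To follow a walk from one type to another we need coordinates that vertices of different types share, so we measure gaps between consecutive colors instead of consecutive slots.

A \emph{colored tuple} is a tuple $Y=(y_1,\dots,y_k)$ with $y_j$ of color $j$, not necessarily increasing. Put
\[
h_j(Y)=\epsilon_j\,(y_{j+1}-y_j),\qquad \epsilon_j=(-1)^{k-j+1}\qquad(1\le j\le k-1).
\]
If $Y$ is a $k$-inversion, then $h_j(Y)=g_j(Y)$. With $d=y_{j+1}-y_j$ and $w(y_{j+1})-w(y_j)=d-(D_j-D_{j+1})$, both nonzero, exactly one of three cases occurs: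
\begin{equation}\label{eq:tri}
\begin{array}{lll}
y_{j+1}\ll y_j &\iff& d<0,\\
y_j\triangleright y_{j+1}&\iff& 0<d<D_j-D_{j+1},\\
y_j\ll y_{j+1}&\iff& d>D_j-D_{j+1}.
\end{array}
\end{equation}
Let $I_j$ be the open interval $\{\epsilon_jd:0<d<D_j-D_{j+1}\}$. Thus $h_j(Y)$ lies in $I_j$, above $I_j$, or below $I_j$, and it lies in $I_j$ exactly when $y_j\triangleright y_{j+1}$.

On a vertex of type $i$, written $Y\setminus y_i$, the numbers $h_s$ with $s\notin\{i-1,i\}$ do not involve $y_i$, and neither does $h_i-h_{i-1}=\epsilon_i(y_{i+1}-y_{i-1})$ for $2\le i\le k-1$. So these are functions of the vertex.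

\begin{lemma}\label{lem:inside}
Along an edge between two vertices of type $i$, the functions $-h_s$ $(s\le i-2)$, $h_i-h_{i-1}$ $($if $2\le i\le k-1)$ and $h_s$ $(s\ge i+1)$ weakly increase, and at least one of them strictly increases.
\end{lemma}

\begin{proof}
An edge of type (a) joins vertices of different types, so the edge is a permanent relation at level $k-1$. By Lemma~\ref{lem:mono} it suffices to see that the listed functions are the signed gaps of $X=Y\setminus y_i$. The sign in $g_s(X)$ is $(-1)^{k-s}=-\epsilon_s=\epsilon_{s+1}$. For $s\le i-2$ the slots $s,s+1$ hold $y_s,y_{s+1}$, so $g_s(X)=-h_s$. For $s=i-1$ they hold $y_{i-1},y_{i+1}$, so $g_{i-1}(X)=\epsilon_i(y_{i+1}-y_{i-1})=h_i-h_{i-1}$. For $s\ge i$ they hold $y_{s+1},y_{s+2}$, so $g_s(X)=h_{s+1}$.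
\end{proof}

Now consider edges between different types. Let $1\le i\le k-1$. A \emph{transition tuple at $i$} is a colored tuple $Y$ such that $Y\setminus y_i$ and $Y\setminus y_{i+1}$ are $(k-1)$-inversions. Each pair $y_j,y_{j+1}$ with $j\ne i$ lies in one of them, so $h_j(Y)\in I_j$ for $j\neq i$. The tuple determines an edge between the two vertices: an edge of type (a) if $y_i\triangleright y_{i+1}$, in which case $Y$ is a $k$-inversion, and a slot move at slot $i$ otherwise. Call $Y$ \emph{descending} if this edge is $Y\setminus y_{i+1}\to Y\setminus y_i$, from type $i+1$ to type $i$, and \emph{ascending} otherwise.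

\begin{lemma}\label{lem:trans}
Every edge between vertices of different types is the edge of a transition tuple at some $i$. A transition tuple $Y$ at $i$ is descending if $h_i(Y)$ is above $I_i$ and ascending if $h_i(Y)$ is below $I_i$. If $h_i(Y)\in I_i$, then $Y$ is descending if and only if $Y\notin R$.
\end{lemma}

\begin{proof}
Congruence relations preserve the type. An edge of type (a) joins $Y\setminus y_{i+1}$ and $Y\setminus y_i$ for a $k$-inversion $Y$. If a slot move replaces an entry of color $a$ by one of color $b\ne a$, then all other colors occur in both vertices, and none lies between $a$ and $b$ because the two entries occupy the same slot. So $a,b$ are consecutive, and the union of the two lifts is a transition tuple.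

If $h_i(Y)\in I_i$, then $Y\setminus y_{i+1}$ precedes $Y\setminus y_i$ in lex order, which gives the last statement. Otherwise, passing from $Y\setminus y_{i+1}$ to $Y\setminus y_i$ replaces $y_i$ by $y_{i+1}$ in slot $i$. By \eqref{eq:Q} with $m=k-1$, raising slot $i$ is an edge if $k-i$ is odd, that is if $\epsilon_i=1$, and lowering it is an edge if $\epsilon_i=-1$. So $Y$ is descending if and only if $\epsilon_i=1$ and $y_i\ll y_{i+1}$, or $\epsilon_i=-1$ and $y_{i+1}\ll y_i$. By \eqref{eq:tri} these are the two cases in which $h_i(Y)$ is above $I_i$.
\end{proof}

The next lemma is the only place where (C2) enters, and it relies on each color being a single residue class modulo $n$.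

\begin{lemma}\label{lem:upclosed}
Let $Y,Y'$ be transition tuples at $i$ with $Y$ descending and $Y'$ ascending. Then $h_s(Y')<h_s(Y)$ for some $s$.
\end{lemma}

\begin{proof}
Suppose $h_s(Y)\le h_s(Y')$ for all $s$. By Lemma~\ref{lem:trans}, $h_i(Y)$ is not below $I_i$ and $h_i(Y')$ is not above $I_i$, so both lie in $I_i$. Then $Y$ and $Y'$ are $k$-inversions with $Y\notin R$ and $Y'\in R$. They have the same residue in each slot, so Lemma~\ref{lem:cong}(ii) gives $Y\le Y'$ in $\mathcal P_w(n,k)$. This contradicts (C2).
\end{proof}

\begin{example}
For the permutation of Section~\ref{sec:eight}, color the integers by their residues modulo $4$. The first three edges of the table go from type $3$ down to type $2$ and back, through the descending tuple $Y=(1,2,7,8)$ and the ascending tuple $Y'=(5,6,7,8)$. Here $(h_1,h_2,h_3)$ is $(1,-5,1)$ for $Y$ and $(1,-1,1)$ for $Y'$, so the conclusion of Lemma~\ref{lem:upclosed} fails. The difference $4$ in $h_2$ is a multiple of $n$ for $n=4$, where (C2) excludes this choice of $R$, and it is not a multiple of $n$ for $n=8$.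
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:small}(ii)]
Suppose that $\Gamma$ is a closed walk of positive length in $G_R$. A \emph{$j$-excursion} is a walk whose first edge goes from type $j+1$ to type $j$, whose last edge goes from type $j$ to type $j+1$, and whose inner vertices have type at most $j$. Its first edge comes from a descending tuple $Y$ at $j$ and its last edge from an ascending tuple $Y'$ at $j$; it starts at $Y\setminus y_{j+1}$, and its inner part runs from $Y\setminus y_j$ to $Y'\setminus y'_j$. Edges change the type by at most one, so a closed walk that visits a type $\ge j+1$ is a cyclic concatenation of $j$-excursions and edges between vertices of types $\ge j+1$. The plan is to show that $j$-excursions strictly change a quantity that is monotone on the rest of $\Gamma$, and so to push $\Gamma$ out of the types $1,2,\dots,k-1$ in turn.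

\emph{Types $1$ and $2$.} Consider a $1$-excursion. Its inner part stays in type $1$, so $h_s(Y)\le h_s(Y')$ for $s\ge2$ by Lemma~\ref{lem:inside}. Lemma~\ref{lem:upclosed} then gives $h_1(Y')<h_1(Y)$. So between the two endpoints, which have type $2$, the function $h_2-h_1$ strictly increases and the functions $h_s$, $s\ge3$, weakly increase. Together with Lemma~\ref{lem:inside} for $i=2$ this shows:
\begin{itemize}
\item[$(\ast)$] along a walk in types $\le2$ between vertices of type $2$, the functions $h_2-h_1$ and $h_s$ ($s\ge3$) weakly increase, and one of them strictly increases if the length is positive.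
\end{itemize}

\emph{Induction.} We show for $j=2,\dots,k-1$:
\begin{itemize}
\item[$(A_j)$] all vertices of $\Gamma$ have type $\ge j+1$, and $h_1,\dots,h_{j-1}$ are constant on $\Gamma$.
\end{itemize}
Fix $j$, and assume $(A_{j-1})$ if $j\ge3$. Two facts hold. First, $\Gamma$ visits a type $\ge j+1$. Second, along the inner part of a $j$-excursion in $\Gamma$ the functions $h_1,\dots,h_{j-2}$ take the same values at both ends, and $h_j-h_{j-1}$ and $h_s$ ($s\ge j+1$) weakly increase. For $j=2$ both facts follow from $(\ast)$, together with Lemma~\ref{lem:inside}, which shows that $\Gamma$ does not stay in type $1$. For $j\ge3$ the walk $\Gamma$ has no vertex of type $<j$, and both facts follow from $(A_{j-1})$ and Lemma~\ref{lem:inside} for $i=j$.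

Take a $j$-excursion in $\Gamma$ with tuples $Y,Y'$. If $h_{j-1}(Y)\le h_{j-1}(Y')$, then also $h_j(Y)\le h_j(Y')$, because $h_j-h_{j-1}$ weakly increases, and so $h_s(Y)\le h_s(Y')$ for all $s$. This contradicts Lemma~\ref{lem:upclosed}. Hence $h_{j-1}(Y')<h_{j-1}(Y)$. The function $h_{j-1}$ is defined on all vertices of type $\ge j+1$, since they contain the colors $j-1$ and $j$. It strictly decreases across each $j$-excursion, it weakly decreases along edges inside a type $i\ge j+1$ by Lemma~\ref{lem:inside}, and it is unchanged by a transition at $i\ge j+1$, which keeps the entries of colors $j-1$ and $j$. Since $\Gamma$ is closed, it contains no $j$-excursion and $h_{j-1}$ is constant on it. This proves $(A_j)$.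

By $(A_{k-1})$ the walk $\Gamma$ stays in type $k$, which contradicts Lemma~\ref{lem:inside}.
\end{proof}

\section{The case $k=3$}\label{sec:three}

Let $k=3$, let $w$ be $n$-periodic, and let $R\in\mathcal C_w(n,3)$. We write tuples as words, such as $xy$ and $xyz$, and we view $R$ as a set of triples $x\triangleright y\triangleright z$ that is invariant under translation by $n$.

\subsection{The lifted graph}

By Lemma~\ref{lem:cong}(iii) all permanent relations at levels $2$ and $3$ are generated by slot moves. At level $3$, \eqref{eq:Q} says that raising slot $1$ or slot $3$ goes up and raising slot $2$ goes down. So (C2) is equivalent to the following three rules, in which all triples are $3$-inversions and $a\ll a'$: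
\begin{itemize}
\item[(R1)] $a'yz\in R$ implies $ayz\in R$;
\item[(R2)] $xaz\in R$ implies $xa'z\in R$;
\item[(R3)] $xya'\in R$ implies $xya\in R$.
\end{itemize}
At level $2$, raising slot $2$ and lowering slot $1$ go up. Let $\widetilde G$ be the directed graph whose vertices are the pairs $xy$ with $x\triangleright y$, and whose edges are the lifts of the edges of types (a) and (b). Sorting these edges by the entry that the two ends share gives the following description.
\begin{itemize}
\item[(E1)] For vertices $xy$, $xz$ with $y<z$: the edge is $xz\to xy$ if $y\triangleright z$ and $xyz\in R$, and it is $xy\to xz$ otherwise (that is, if $y\triangleright z$ and $xyz\notin R$, or if $y\ll z$).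
\item[(E2)] For vertices $xz$, $yz$ with $x<y$: the edge is $xz\to yz$ if $x\triangleright y$ and $xyz\notin R$, and it is $yz\to xz$ otherwise (that is, if $x\triangleright y$ and $xyz\in R$, or if $x\ll y$).
\end{itemize}
There are no other edges. An edge $[x,y]\to[x,y+tn]$ of type (c) is an instance of (E1) with $y\ll y+tn$. Every edge of $G_R$ lifts from any lift of its tail, so a directed cycle in $G_R$ gives a path of positive length in $\widetilde G$ from some $X$ to $X+tn$, with $t\in\mathbb Z$. We must exclude two things: paths with $t\ne0$, which wind around the period, and closed walks in $\widetilde G$. One potential function serves for both.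

\subsection{A potential from the class of least displacement}

For a union $E$ of residue classes modulo $n$, let $\widetilde G_E$ be the subgraph of $\widetilde G$ induced on the pairs with both entries in $E$. Let $E\neq\emptyset$, and let $C\subseteq E$ be a residue class on which $D$ is minimal among the classes in $E$. By Lemma~\ref{lem:gap}, no $u\in C$ is the first entry of an inversion $uz$ with $z\in E$. This has two consequences. For $u\in C$ and $z\in E\setminus C$ exactly one of
\[
z\triangleright u,\qquad z\ll u,\qquad u\ll z
\]
holds. And each vertex of $\widetilde G_E$ is either a \emph{$C$-vertex} $bu$ with $b\notin C$, $u\in C$, or a \emph{free vertex}, with no entry in $C$.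

We want to remove the class $C$ and use induction, so we have to prevent walks from passing back and forth between free vertices and $C$-vertices. The idea is to locate each free vertex $xy$ relative to the sequence $\dots,u-n,u,u+n,\dots$. If $xu$ is a vertex, then (E1) says whether $xy$ comes after or before $xu$, and the rule (E1) can be phrased so that it also makes sense when $xu$ is not a vertex. Call the free vertex $xy$ \emph{high} for $u\in C$ if $u\ll y$, or if $y\triangleright u$ and $xyu\in R$. Call it \emph{low} for $u$ otherwise, that is, if $y\ll u$, or if $y\triangleright u$ and $xyu\notin R$.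

\begin{lemma}\label{lem:high}
Let $A,A'$ be free vertices and $u,u'\in C$.
\begin{itemize}
\item[(i)] If $A\to bu$ is an edge, then $A$ is low for $u$. If $bu\to A$ is an edge, then $A$ is high for $u$.
\item[(ii)] If $A\to A'$ is an edge and $A$ is high for $u$, then $A'$ is high for $u$.
\item[(iii)] If $u<u'$ and $A$ is high for $u'$, then $A$ is high for $u$.
\item[(iv)] If $bu\to b'u'$ is an edge, then $u\le u'$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $A=xy$. Since $y\notin C$, the two vertices share the first entry, so $b=x$. By (E1) the edge is $xu\to xy$ if $u\ll y$ or $xyu\in R$, and $xy\to xu$ if $y\ll u$ or if $y\triangleright u$ and $xyu\notin R$.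

(ii) First let the edge come from the packet of $x\triangleright y\triangleright z$, so that it is one of $xy\to xz\to yz$ if $xyz\notin R$ and one of $yz\to xz\to xy$ if $xyz\in R$. We compare $z$ with $u$.

If $z\triangleright u$, then $xyzu$ is a $4$-inversion with packet $xyz,\,xyu,\,xzu,\,yzu$ in lex order, and $xy$, $xz$, $yz$ are high exactly when $xyu$, $xzu$, $yzu$, respectively, lie in $R$. If $xyz\notin R$, then by (C1) $R$ meets the packet in a suffix, so membership passes from $xyu$ to $xzu$ to $yzu$. If $xyz\in R$, then $R$ meets the packet in a prefix, so membership passes from $yzu$ to $xzu$ to $xyu$. In both cases this is the direction of the edges.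

If $z\ll u$, then $xz$ and $yz$ are low, so $A=xy$. Since $y<z<u$ and $xy$ is high, we have $xyu\in R$, and (R3) gives $xyz\in R$. Then no edge of this packet starts at $xy$, so this case does not occur.

If $u\ll z$, then $xz$ and $yz$ are high, so only $A'=xy$ needs an argument; in that case $xyz\in R$. Since $w(u)<w(z)<w(y)$, the case $y\ll u$ is excluded. If $u\ll y$, then $xy$ is high. If $y\triangleright u$, then (R3) gives $xyu\in R$, and $xy$ is high.

Next let the edge be $xy\to xz$ with $y\ll z$. If $u\ll y$, then $u\ll z$ and $xz$ is high. Otherwise $xyu\in R$ and $w(u)<w(y)<w(z)$, so $u\ll z$ or $z\triangleright u$. In the first case $xz$ is high, and in the second case (R2) gives $xzu\in R$.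

Finally let the edge be $yz\to xz$ with $x\ll y$. If $u\ll z$, then $xz$ is high. Otherwise $yzu\in R$ and $x\triangleright z\triangleright u$, and (R1) gives $xzu\in R$.

(iii) Let $A=xy$. We have $u\ll u'$. If $u'\ll y$, then $u\ll y$. Otherwise $xyu'\in R$ and $w(u)<w(u')<w(y)$, so $u\ll y$ or $y\triangleright u$; in the second case (R3) gives $xyu\in R$.

(iv) If the second entries differ, the first entries agree. Two members of $C$ are related by $\ll$, so by (E1) the edge raises the second entry.
\end{proof}

A free vertex $xy$ is high for all sufficiently small $u\in C$, because then $u\ll y$, and low for all sufficiently large $u\in C$, because then $y\ll u$. So we can define, on the vertices of $\widetilde G_E$,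
\[
\Phi(bu)=u\ \ (u\in C),\qquad \Phi(A)=\max\{u\in C: A\text{ is high for }u\}\ \ (A\text{ free}).
\]

\begin{lemma}\label{lem:phi}
The function $\Phi$ weakly increases along every edge of $\widetilde G_E$, it strictly increases along every edge from a free vertex to a $C$-vertex, and $\Phi(X+n)=\Phi(X)+n$.
\end{lemma}

\begin{proof}
For an edge between free vertices use Lemma~\ref{lem:high}(ii) with $u=\Phi(A)$, and for an edge between $C$-vertices use (iv). If $bu\to A$, then $\Phi(A)\ge u$ by (i). If $A\to bu$, then $A$ is low for $u$ by (i), hence low for all $u'\ge u$ by (iii), so $\Phi(A)<u$. The last identity holds because $\triangleright$, $\ll$, $R$ and $C$ are invariant under translation by $n$.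
\end{proof}

\begin{example}
Let $w=[3,4,2,1]$ as in Example~\ref{ex:short}, and take the ideal $R=\{134\}$ and $E=\mathbb Z$. The displacements are $2,2,-1,-3$, so $C=4\mathbb Z$. The free vertices in the window are $13$ and $23$. Both are high for $0$ (as $0\ll3$) and low for $8$ (as $3\ll8$); the vertex $13$ is high for $4$ and $23$ is low for $4$. The graph contains the path $23\to24\to34\to14\to13$ through all five vertices, and $\Phi$ takes the values $0,4,4,4,4$ along it.
\end{example}

\subsection{No winding}

Lemma~\ref{lem:phi} with $E=\mathbb Z$ shows that a path from $X$ to $X+tn$ has $t\ge0$. To get the opposite inequality we apply the same lemma to the mirror image of $w$.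

\begin{lemma}\label{lem:drift}
If $\widetilde G$ has a path from $X$ to $X+tn$, then $t=0$.
\end{lemma}

\begin{proof}
Let $\bar w(x)=-w(-x)$, which is $n$-periodic. For $x<y$ the pair $x,y$ is inverted for $w$ if and only if the pair $-y,-x$ is inverted for $\bar w$. So $X\mapsto -X$ is a bijection from the $m$-inversions of $w$ to those of $\bar w$. It sends slot $j$ to slot $m+1-j$, turns raising into lowering, and reverses the lex order of packets. Let $R^*=\{-Y: Y\in\mathrm{Inv}_3(w)\setminus R\}$.

The set $R^*$ is consistent for $\bar w$. For (C1), the complement of a prefix is a suffix and vice versa, and reversing the packet again exchanges the two. For (C2), the slots $j$ and $4-j$ have the same parity and raising becomes lowering, so by \eqref{eq:Q} the map $Y\mapsto-Y$ reverses all slot relations at level $3$. These generate the poset, so $R^*$ is the image of the complement of an ideal under an order-reversing bijection, which is an ideal.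

The map $X\mapsto-X$ sends edges of $\widetilde G$ to edges of the lifted graph of $(\bar w,R^*)$. For the edges in a packet, both the lex order and the membership in the consistent set are reversed. For slot moves, raising slot $2$ and lowering slot $1$ are interchanged. So a path from $X$ to $X+tn$ gives a path from $-X$ to $-X-tn$, and Lemma~\ref{lem:phi} for $(\bar w,R^*)$ gives $-t\ge0$.
\end{proof}

\subsection{No closed walks}

\begin{lemma}\label{lem:closed}
For every union $E$ of residue classes, $\widetilde G_E$ has no closed walk of positive length.
\end{lemma}

\begin{proof}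
We use induction on the number of classes in $E$. If there is at most one, $\widetilde G_E$ has no vertices. Otherwise choose $C$ and $\Phi$ as above, and suppose that $\Gamma$ is a closed walk of positive length. By Lemma~\ref{lem:phi}, $\Phi$ is constant on $\Gamma$ and $\Gamma$ has no edge from a free vertex to a $C$-vertex. Since $\Gamma$ is closed, its vertices are all free or all $C$-vertices. In the first case $\Gamma$ lies in $\widetilde G_{E\setminus C}$, contrary to the induction hypothesis. In the second case all vertices of $\Gamma$ have the form $bu$ with one fixed $u$.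

By (E2), any two vertices $bu$, $b'u$ are joined by exactly one edge, so these vertices form a tournament. We write $b\to b'$ for $bu\to b'u$; for $b<b'$,
\[
b\to b'\iff b\triangleright b'\text{ and }bb'u\notin R .
\]
A shortest directed cycle in a tournament has length $3$: in a longer cycle $a_1\to a_2\to a_3\to\cdots$, the edge between $a_1$ and $a_3$ gives a shorter cycle in either direction. So there is a $3$-cycle on some $b_1<b_2<b_3$. When $b_1\triangleright b_2\triangleright b_3$, the tuple $b_1b_2b_3u$ is a $4$-inversion, and the last three members of its packet are $b_1b_2u,\ b_1b_3u,\ b_2b_3u$; by (C1) the middle one cannot be the only one of the three in $R$, nor the only one outside $R$.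

Suppose $b_1\to b_2\to b_3\to b_1$. Then $b_1\triangleright b_2\triangleright b_3$ with $b_1b_2u,\,b_2b_3u\notin R$. Also $b_1\triangleright b_3$, so $b_3\to b_1$ means $b_1b_3u\in R$. This contradicts (C1).

Suppose $b_1\to b_3\to b_2\to b_1$. Then $b_1\triangleright b_3$ and $b_1b_3u\notin R$. If $b_1\triangleright b_2\triangleright b_3$, then $b_1b_2u,\,b_2b_3u\in R$, which contradicts (C1). If $b_1\ll b_2$, then $w(b_2)>w(b_1)>w(b_3)$, so $b_2\triangleright b_3$; the edge $b_3\to b_2$ gives $b_2b_3u\in R$, and (R1) gives $b_1b_3u\in R$, a contradiction. If $b_2\ll b_3$, then $w(b_1)>w(b_3)>w(b_2)$, so $b_1\triangleright b_2$; the edge $b_2\to b_1$ gives $b_1b_2u\in R$, and (R2) gives $b_1b_3u\in R$, a contradiction.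
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
A directed cycle in $G_R$ lifts to a path of positive length in $\widetilde G$ from some $X$ to $X+tn$. By Lemma~\ref{lem:drift}, $t=0$, so the path is a closed walk. This contradicts Lemma~\ref{lem:closed} with $E=\mathbb Z$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BCL}
Sara Billey, Herman Chau, Kevin Liu,
\emph{Commutation classes of reduced words and higher Bruhat orders for affine permutations},
arXiv:2604.24573 (2026).

\end{thebibliography}
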